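\title{Torsion and almost-divisibility in finitely generated commutative semirings}

\begin{abstract}
We prove that the additive semigroup of a finitely generated commutative semiring $S$ is torsion if and only if it is almost-divisible. A weaker divisibility condition, imposed only on the members of one finite generating set, already suffices, and it yields a single $N$ with $2Ns=Ns$ for all $s\in S$. For one element $a$ the same condition forces some power of $a$ to be torsion, and examples show that the exponent cannot be bounded. The proof replaces $S$ by the semigroup of summands of multiples of $a$, whose group of differences detects whether $a$ is torsion.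
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{semiring} is a non-empty set $S$ with an addition and a multiplication such that $S(+)$ is a commutative semigroup, $S(\cdot)$ is a semigroup, and multiplication distributes over addition. Neither a zero nor a unit is required. The semiring is \emph{commutative} if its multiplication is, and \emph{finitely generated} if it is generated as a semiring by finitely many of its elements. We write $\mathbb N=\{1,2,3,\dots\}$, $\mathbb N_0=\mathbb N\cup\{0\}$, and $\mathbb Q^+$ for the semiring of positive rational numbers.

Let $A(+)$ be a commutative semigroup. For $a\in A$ and $n\in\mathbb N$ let $na$ be the sum of $n$ copies of $a$, and put $nA=\{nb: b\in A\}$. An element $a$ is \emph{torsion} if $ma=na$ for some $m\neq n$ in $\mathbb N$, that is, if $a$ generates a finite subsemigroup; $A(+)$ is \emph{torsion} if all its elements are. The semigroup $A(+)$ is \emph{almost-divisible} if for every $a\in A$ there is $m\in\mathbb N$ such that $ma\in pA$ for infinitely many primes $p$.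

Torsion says that the multiples of each element are eventually periodic. Almost-divisibility says that a suitable multiple of each element can be cut into $p$ equal parts for infinitely many $p$. The first property implies the second, because a torsion element has a multiple $e$ with $e+e=e$, and then $e=pe$ for every $p$. The multiplier $m$ in the definition is what makes this implication true: in the quotient $S$ of $\mathbb N$ that identifies all numbers $\ge 2$, every element is torsion, but $1\notin pS$ for every prime $p$.

The converse fails for $\mathbb Q^+$. It is instructive to see why no finitely generated subsemiring $S$ of $\mathbb Q^+$ is a counterexample. If $s$ is a common denominator of the generators, every $b\in S$ has the form $k/s^j$, and an equation $ma=pb$ with $p\nmid s$ forces $p$ to divide the numerator of $ma$. This happens for finitely many $p$ only. Finitely many generators supply finitely many denominators, and one is led to guess that division by infinitely many primes is possible only when addition degenerates. This is the content of the following conjecture from \cite{Korbelar}.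

\begin{quote}
\emph{Let $S$ be a finitely generated commutative semiring. Then $S(+)$ is torsion if and only if $S(+)$ is almost-divisible.}
\end{quote}

We prove the conjecture in a stronger form, which uses a condition on single elements.

\begin{definition}\label{def:wad}
An element $a$ of a semiring $S$ is \emph{weakly almost-divisible} if for infinitely many primes $p$ there is $m_p\in\mathbb N$ with $p\nmid m_p$ and $m_pa\in pS$.
\end{definition}

The multiplier may now depend on $p$. The requirement $p\nmid m_p$ keeps the condition from being empty, since $pa\in pS$ always holds. If $ma\in pS$ for infinitely many $p$ with one fixed $m$, then $a$ is weakly almost-divisible: discard the finitely many primes that divide $m$.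

\begin{theorem}\label{thm:main}
Let $S$ be a commutative semiring generated by a finite set $X$. The following are equivalent:
\begin{enumerate}
\item[(1)] $S(+)$ is torsion;
\item[(2)] there is $N\in\mathbb N$ with $2Ns=Ns$ for all $s\in S$;
\item[(3)] $S(+)$ is almost-divisible;
\item[(4)] every $x\in X$ is weakly almost-divisible.
\end{enumerate}
\end{theorem}

The equivalence of (1) and (3) is the conjecture. On the way we obtain a statement about one element.

\begin{theorem}\label{thm:element}
Let $S$ be a finitely generated commutative semiring and $a\in S$. Some power of $a$ is torsion if and only if some power of $a$ is weakly almost-divisible.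
\end{theorem}

The passage to a power cannot be avoided: for every $d$ there are a finitely generated $S$ and $a\in S$ such that $a\in pS$ for all primes $p$ while $a,\dots,a^d$ are not torsion (Proposition~\ref{prop:sharp}).

Section~\ref{sec:summands} translates the problem for an element $a$ into a problem about an abelian group attached to $a$. For $a=1$ this group is a ring, and Section~\ref{sec:unit} settles that case by commutative algebra. Localization gives Theorem~\ref{thm:element} (Section~\ref{sec:powers}), and a second use of the same group gives Theorem~\ref{thm:main} (Section~\ref{sec:main}). Sections~\ref{sec:cor} and~\ref{sec:sharp} contain consequences and examples.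

\section{The summands of multiples of an element}\label{sec:summands}

From now on $S$ is a commutative semiring. Distributivity gives $k(st)=(ks)t$ for $k\in\mathbb N$. An element $e$ is \emph{idempotent} if $e+e=e$; the word always refers to addition. If $S$ is generated by $X$, a \emph{monomial} is a non-empty product of elements of $X$. The finite non-empty sums of monomials are closed under both operations, so every element of $S$ is such a sum.

\begin{lemma}\label{lem:torsion}
\begin{enumerate}
\item[(i)] An element $a\in S$ is torsion if and only if $ra$ is idempotent for some $r\in\mathbb N$. In that case $kra=ra$ for all $k\in\mathbb N$, and $a$ is weakly almost-divisible.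
\item[(ii)] If $a,b$ are torsion and $s\in S$, then $a+b$ and $as$ are torsion.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $ma=na$ with $m<n$ and put $q=n-m$. Adding copies of $a$ gives $(j+q)a=ja$ for all $j\ge m$. If $r\ge m$ is a multiple of $q$, then $(r+r)a=ra$. Conversely, $2ra=ra$ is a torsion relation. An idempotent $e$ satisfies $ke=e$ by induction on $k$. In particular $ra=p(ra)\in pS$ for every prime $p$, and $p\nmid r$ for all but finitely many $p$.

(ii) From $ma=na$ we get $m(as)=n(as)$. If $ra$ and $r'b$ are idempotent, then $rr'a=ra$ and $rr'b=r'b$ by (i), and $rr'(a+b)$ is a sum of two idempotents, which is idempotent.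
\end{proof}

\subsection*{Groups of differences}
In a finitely generated abelian group an element divisible by infinitely many primes has finite order, so it is natural to move the problem into a group. For a commutative semigroup $B(+)$, the \emph{group of differences} $G(B)$ consists of the classes of pairs $(s,t)\in B\times B$, where $(s,t)$ and $(s',t')$ are identified if $s+t'+c=s'+t+c$ for some $c\in B$, with componentwise addition. The map $\iota\colon B\to G(B)$ that sends $s$ to the class of $(2s,s)$ is additive, and we use three standard properties:
\begin{enumerate}
\item[(G1)] $\iota(B)$ generates $G(B)$ as a group;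
\item[(G2)] $\iota(s)=\iota(t)$ if and only if $s+c=t+c$ for some $c\in B$;
\item[(G3)] every additive map from $B$ to an abelian group $H$ factors uniquely as $\iota$ followed by a group homomorphism $G(B)\to H$.
\end{enumerate}
If $b\in B$ is torsion, then $\iota(b)$ has finite order, since $mb=nb$ gives $(n-m)\iota(b)=0$. The converse is what we need, and it is false.

\begin{example}\label{ex:infty}
Let $S^\infty=S\cup\{\infty\}$ with $s+\infty=s\cdot\infty=\infty$ for all $s\in S^\infty$. This is a commutative semiring, generated by $S$ and $\infty$: both sides of each axiom equal $\infty$ as soon as $\infty$ occurs. Since $s+\infty=t+\infty$ for all $s,t$, property (G2) shows that $G(S^\infty)$ is trivial. In $\mathbb N^\infty$, for instance, $\iota(1)=0$ although $1$ is not torsion.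
\end{example}

The trouble is the element $c$ in (G2): an equation $ma+c=na+c$ says nothing about $a$ when $c$ is large enough to absorb everything. If, however, $c+t=ka$ for some $t$, then adding $t$ turns the equation into the torsion relation $(m+k)a=(n+k)a$. So we allow only such $c$.

Write $s\preceq t$, and call $s$ a \emph{summand} of $t$, if $s=t$ or $s+u=t$ for some $u\in S$. This relation is reflexive and transitive. It is preserved by adding or multiplying by $v\in S$, because $s+u=t$ gives $(s+v)+u=t+v$ and $sv+uv=tv$. Hence $s\preceq t$ and $s'\preceq t'$ imply $s+s'\preceq t+t'$ and $ss'\preceq ts'\preceq tt'$. For $a\in S$ put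
\[
B_a=\{s\in S:\ s\preceq ka \text{ for some } k\in\mathbb N\}.
\]
Adjoining $\infty$ to $S$ does not change $B_a$, since a sum that involves $\infty$ is not equal to $ka\in S$. In $\mathbb N^\infty$ we have $B_1=\mathbb N$ and $G(B_1)=\mathbb Z$, where $1$ has infinite order, as it should.

\begin{lemma}\label{lem:key}
Let $a\in S$, $B=B_a$, and let $\iota\colon B\to G(B)$ be the canonical map.
\begin{enumerate}
\item[(i)] $B$ is a subsemigroup of $S(+)$ containing $a$, and every summand of an element of $B$ lies in $B$. If $S$ is generated by $X$, then the group $G(B)$ is generated by the elements $\iota(\mu)$, where $\mu$ runs over the monomials that lie in $B$.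
\item[(ii)] If $a$ is weakly almost-divisible in $S$, then $\iota(a)\in pG(B)$ for infinitely many primes $p$.
\item[(iii)] If $\iota(a)$ has finite order in $G(B)$, then $a$ is torsion.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $s\preceq ka$ and $s'\preceq k'a$, then $s+s'\preceq(k+k')a$. Summands stay in $B$ by transitivity of $\preceq$. An element $s\in B$ is a sum of monomials, each of which is a summand of $s$ and so lies in $B$. Now use (G1).

(ii) Let $m_pa=pb$ with $b\in S$ and $p\nmid m_p$. Then $b+(p-1)b=m_pa$, so $b\in B$, and $m_p\iota(a)=p\,\iota(b)$ in $G(B)$. Choose integers $u,v$ with $um_p+vp=1$. Then $\iota(a)=um_p\iota(a)+vp\,\iota(a)=p\bigl(u\,\iota(b)+v\,\iota(a)\bigr)$.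

(iii) Let $r\iota(a)=0$ with $r\in\mathbb N$. Then $\iota((r+1)a)=\iota(a)$, so $(r+1)a+c=a+c$ for some $c\in B$ by (G2). Either $c=ka$, or $c+t=ka$ for some $t\in S$, and in the second case we add $t$ to both sides. In both cases $(r+1+k)a=(1+k)a$.
\end{proof}

Thus $B_a$ is small enough for its group of differences to detect torsion of $a$, and large enough to contain every $b$ with $pb=ma$. It remains to show that $\iota(a)$, being divisible by infinitely many primes, has finite order. This needs some finiteness of $G(B_a)$, and finite generation of $S$ does not pass to $B_a$ directly.

\section{Semirings with a unit}\label{sec:unit}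

In general $B_a$ is not closed under multiplication. In the semiring of non-zero polynomials in $\mathbb N_0[x]$ without constant term, $B_x=\{kx:k\in\mathbb N\}$ does not contain $x^2$. For $a=1$, a multiplicatively neutral element, it is closed, and ring theory becomes available. The goal of this section is the following case of both theorems.

\begin{proposition}\label{prop:unit}
Let $S$ be a finitely generated commutative semiring with unit $1$. If $1$ is weakly almost-divisible, then $1$ is torsion.
\end{proposition}

Rings below are commutative with unit, and ring homomorphisms preserve the unit. If $B$ is a commutative semiring with unit, then $G(B)$ is a ring (possibly the zero ring) with $\iota(s)\iota(t)=\iota(st)$ and unit $\iota(1)$. Indeed, by (G3) the additive map $t\mapsto\iota(st)$ induces an endomorphism $\lambda_s$ of $G(B)$. The map $s\mapsto\lambda_s$ is additive by distributivity and (G1), so by (G3) it extends to a homomorphism $\lambda\colon G(B)\to\operatorname{End}G(B)$. The product $gh=\lambda(g)(h)$ is biadditive, and the remaining ring axioms hold because they hold on the generators $\iota(B)$.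

The ring-theoretic form of the principle ``finitely many generators, finitely many denominators'' is the next lemma.

\begin{lemma}\label{lem:ring}
Let $D$ be a finitely generated ring in which $1$ has infinite additive order. Then $1\in pD$ for only finitely many primes $p$.
\end{lemma}

\begin{proof}
The ring $D\otimes\mathbb Q$ is the localization of $D$ at the elements $k1$, $k\in\mathbb N$. It is non-zero because none of these elements is zero, and it is a finitely generated $\mathbb Q$-algebra. Let $L$ be its quotient by a maximal ideal. Zariski's lemma states that a field which is finitely generated as an algebra over a subfield is a finite extension of that subfield, so $L$ is a finite extension of $\mathbb Q$. Let $\theta\colon D\to L$ be the resulting ring homomorphism and $\mathcal O_L$ the ring of algebraic integers of $L$.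

Every $\gamma\in L$ has a multiple in $\mathcal O_L$: if $\gamma^n+c_1\gamma^{n-1}+\dots+c_n=0$ with $c_i\in\mathbb Q$ and $s$ is a common denominator of the $c_i$, then $s\gamma$ is a root of the monic integer polynomial $T^n+sc_1T^{n-1}+\dots+s^nc_n$. Choose $s\in\mathbb N$ that works for the images of all generators of $D$. Then $\theta(D)\subseteq\mathcal O_L[1/s]$. If $1=pu$ with $u\in D$, then $1/p=\theta(u)\in\mathcal O_L[1/s]$, so $s^k/p\in\mathcal O_L\cap\mathbb Q=\mathbb Z$ for some $k\in\mathbb N$. Hence $p\mid s$.
\end{proof}

If the ring $R=G(B_1)$ were finitely generated, Lemmas~\ref{lem:key} and~\ref{lem:ring} would prove Proposition~\ref{prop:unit} at once. It need not be. The following example shows the obstacle and the way around it.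

\begin{example}\label{ex:notfg}
Let $S$ be the subsemiring of $\mathbb Z[x,y]$ generated by $1,x,-x,y$. Then $S=\mathbb N_0[y]+x\mathbb Z[x,y]$, since this set is closed under both operations and consists of sums of monomials in the generators (note $0=x+(-x)$). We claim that $B_1=\mathbb N_0+x\mathbb Z[x,y]$. If $s+t=k$ in $S$, then setting $x=0$ gives two polynomials in $\mathbb N_0[y]$ with constant sum, so both are constant. Conversely $(k+xg)+(1-xg)=k+1$. As $B_1$ lies in a ring, $G(B_1)$ is the additive group it generates:
\[
R=\mathbb Z+x\mathbb Z[x,y].
\]
This ring is not finitely generated. Modulo the ideal $x^2\mathbb Z[x,y]$ it becomes $\mathbb Z\oplus x\mathbb Z[y]$ with $(xf)(xg)=0$, and there the subring generated by $k_1+xf_1,\dots,k_l+xf_l$ lies in $\mathbb Z+x(\mathbb Zf_1+\dots+\mathbb Zf_l)$, where the degree in $y$ is bounded. Replacing $S$ by $S^\infty$ keeps $R$ and makes the group of differences of the whole semiring trivial, so both difficulties can occur together.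

Now let $\psi\colon R\to K$ be any homomorphism to a field. The ring $R$ is generated by the elements $xy^j$, $j\ge0$. If $\psi(x)=0$, then $(xy^j)^2=x\cdot xy^{2j}$ gives $\psi(xy^j)=0$, and $\psi(R)$ is the image of $\mathbb Z$. If $\psi(x)\neq0$, then $x^{j-1}\cdot xy^j=(xy)^j$ for $j\ge1$ gives $\psi(xy^j)=\psi(xy)^j\psi(x)^{1-j}$, and $\psi(R)$ lies in the ring generated by $\psi(x)^{\pm1}$ and $\psi(xy)$. In both cases $\psi(R)$ is contained in a finitely generated subring of $K$.
\end{example}

The reason is general. In a field the image of each monomial is either zero or invertible. The exponent vectors of the surviving monomials form a submonoid of $\mathbb N_0^n$ that may need infinitely many generators, but once we may divide, only the subgroup of $\mathbb Z^n$ that they generate matters, and every subgroup of $\mathbb Z^n$ is finitely generated.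

\begin{proof}[Proof of Proposition~\ref{prop:unit}]
Let $x_1,\dots,x_n$ generate $S$. For $\alpha\in\mathbb N_0^n$ put $x^\alpha=x_1^{\alpha_1}\cdots x_n^{\alpha_n}$, with $x^0=1$, so that $x^{\alpha+\beta}=x^\alpha x^\beta$. Let $B=B_1$. If $s\preceq k1$ and $s'\preceq k'1$, then $ss'\preceq kk'1$. Hence $B$ is a subsemiring containing $1$, the set
\[
C=\{\alpha\in\mathbb N_0^n:\ x^\alpha\in B\}
\]
is a submonoid of $\mathbb N_0^n$, and $R=G(B)$ is a ring. By Lemma~\ref{lem:key}(i), the additive group of $R$ is generated by the elements $\iota(x^\alpha)$, $\alpha\in C$.

Suppose that $1$ is not torsion. By Lemma~\ref{lem:key}(iii) the unit $\iota(1)$ of $R$ has infinite additive order, so $R\otimes\mathbb Q\neq0$. Its quotient by a maximal ideal is a field $K$ containing $\mathbb Q$, and we obtain a ring homomorphism $\psi\colon R\to K$. Put $w(\alpha)=\psi(\iota(x^\alpha))$ for $\alpha\in C$. Then $w(0)=1$ and $w(\alpha+\beta)=w(\alpha)w(\beta)$. Since $K$ has no zero divisors,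
\[
F=\{\alpha\in C:\ w(\alpha)\neq0\}
\]
is a submonoid of $C$, and the additive group of $\psi(R)$ is generated by $w(F)$.

The set $\Gamma=\{\alpha-\beta:\alpha,\beta\in F\}$ is a subgroup of $\mathbb Z^n$, because $F$ is a monoid. Define $\tilde w\colon\Gamma\to K^*$ by $\tilde w(\alpha-\beta)=w(\alpha)/w(\beta)$. This is well defined: $\alpha-\beta=\alpha'-\beta'$ gives $\alpha+\beta'=\alpha'+\beta$, hence $w(\alpha)w(\beta')=w(\alpha')w(\beta)$. It is a group homomorphism since $w$ is multiplicative, and it extends $w|_F$ since $w(0)=1$. Let $g_1,\dots,g_l$ generate $\Gamma$, and let $D$ be the subring of $K$ generated by $\tilde w(g_1)^{\pm1},\dots,\tilde w(g_l)^{\pm1}$. Each $\alpha\in F$ is an integer combination of the $g_i$, so $w(\alpha)$ is a product of generators of $D$. Therefore $\psi(R)\subseteq D$.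

By Lemma~\ref{lem:key}(ii), $\iota(1)\in pR$ for infinitely many primes $p$. Applying $\psi$ gives $1\in p\,\psi(R)\subseteq pD$ for these $p$. But $D$ is a finitely generated subring of a field of characteristic $0$, and this contradicts Lemma~\ref{lem:ring}.
\end{proof}

Finite generation of $S$ entered at one point, the finite generation of $\Gamma\subseteq\mathbb Z^n$. Commutativity is what allows monomials to be recorded by exponent vectors and $R$ to be mapped to a field.

\section{Powers of one element}\label{sec:powers}

To apply Proposition~\ref{prop:unit} to an arbitrary element $c$, we make $c$ invertible. A relation $mc=pb$ then becomes $m1=p(b/c)$. The price is that an equation between fractions returns to $S$ only after multiplication by a power of $c$. As $S$ need not have a unit, we use only denominators $c^k$ with $k\ge1$.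

\begin{lemma}\label{lem:loc}
Let $c\in S$. On $S\times\mathbb N$ let $(s,k)\sim(t,j)$ mean that $c^{M-k}s=c^{M-j}t$ for some $M>\max(k,j)$. This is an equivalence relation. Write $s/c^k$ for the class of $(s,k)$. The set $S_c$ of classes, with
\[
\frac{s}{c^k}+\frac{t}{c^j}=\frac{c^js+c^kt}{c^{k+j}},\qquad \frac{s}{c^k}\cdot\frac{t}{c^j}=\frac{st}{c^{k+j}},
\]
is a commutative semiring with unit $c/c$, and $s/c^k+t/c^k=(s+t)/c^k$. If $S$ is finitely generated, so is $S_c$.
\end{lemma}

\begin{proof}
If the defining equation holds for $M$, it holds for all larger $M$, by multiplying with $c$. So finitely many relations can be tested with one large $M$, which gives transitivity. The operations respect $\sim$ because, for large $M$,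
\[
c^{M-k-j}(c^js+c^kt)=c^{M-k}s+c^{M-j}t,\qquad c^{2M-k-j}st=(c^{M-k}s)(c^{M-j}t),
\]
and the right-hand sides do not change when $(s,k)$ and $(t,j)$ are replaced by equivalent pairs. The definition of $\sim$ gives $c^is/c^{k+i}=s/c^k$. Hence $c/c$ is a unit, $s/c^k+t/c^k=c^k(s+t)/c^{2k}=(s+t)/c^k$, and any three elements can be written with a common denominator $c^k$. With a common denominator each axiom reduces to the same axiom for the numerators; for distributivity, both sides equal $(su+tu)/c^{2k}$.

The map $\varphi\colon S\to S_c$, $\varphi(s)=cs/c$, is a homomorphism: it is additive by the common-denominator rule, and $\varphi(s)\varphi(t)=c^2st/c^2=\varphi(st)$. Moreover $\varphi(s)\,(c/c^2)^k=c^{k+1}s/c^{2k+1}=s/c^k$. So if $X$ generates $S$, then $\varphi(X)$ and $c/c^2$ generate $S_c$.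
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:element}]
If $a^k$ is torsion, then $a^k$ is weakly almost-divisible by Lemma~\ref{lem:torsion}(i).

Conversely, let $c=a^l$ be weakly almost-divisible, and form $S_c$. If $m_pc=pb$ in $S$, then $m_p(c/c)=(m_pc)/c=(pb)/c=p(b/c)$. So the unit of the finitely generated semiring $S_c$ is weakly almost-divisible, and by Proposition~\ref{prop:unit} it is torsion: $(mc)/c=(nc)/c$ for some $m\neq n$. This means $c^{M-1}(mc)=c^{M-1}(nc)$ for some $M\ge2$, that is, $mc^M=nc^M$. Thus $a^{lM}$ is torsion.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}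

Let $X=\{x_1,\dots,x_n\}$.

(1)$\Rightarrow$(2). By Lemma~\ref{lem:torsion}(i) choose $r_i$ with $r_ix_i$ idempotent, and let $N=r_1\cdots r_n$. Then $Nx_i=r_ix_i$ is idempotent for each $i$. A monomial $\mu$ is some $x_i$ or has the form $x_i\nu$, and multiplying $2Nx_i=Nx_i$ by $\nu$ gives $2N\mu=N\mu$. Adding such equations gives $2Ns=Ns$ for every sum $s$ of monomials.

(2)$\Rightarrow$(3). For $a\in S$ the element $Na$ is idempotent, so $Na=p(Na)\in pS$ for all primes $p$.

(3)$\Rightarrow$(4). This was noted after Definition~\ref{def:wad}.

(4)$\Rightarrow$(1). Theorem~\ref{thm:element} makes a power of each generator torsion, and we must descend from the power to the generator. For an isolated element this is impossible (Proposition~\ref{prop:sharp}). Applied to all generators at once, however, Theorem~\ref{thm:element} leaves only finitely many monomials that can be non-torsion, and this supplies the finiteness of $G(B_a)$ that was missing at the end of Section~\ref{sec:summands}.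

Choose $k_i$ with $x_i^{k_i}$ torsion and let $k=\max_i k_i$. By Lemma~\ref{lem:torsion}(ii), every monomial in which some $x_i$ has exponent at least $k$ is torsion. The other monomials have all exponents below $k$, so there are fewer than $k^n$ of them.

Fix $y\in X$, and let $B=B_y$ and $G=G(B)$. Let $T$ be the subgroup of elements of finite order in $G$ and $\bar G=G/T$. By Lemma~\ref{lem:key}(i), $G$ is generated by the $\iota(\mu)$ with $\mu$ a monomial in $B$, and $\iota(\mu)\in T$ whenever $\mu$ is torsion. So $\bar G$ is generated by the images of finitely many monomials. A finitely generated torsion-free abelian group is free, so $\bar G\cong\mathbb Z^h$ for some $h\ge0$. By Lemma~\ref{lem:key}(ii), the image $\bar y$ of $\iota(y)$ lies in $p\bar G$ for infinitely many primes $p$. Each coordinate of $\bar y$ is then an integer with infinitely many prime divisors, so $\bar y=0$. Thus $\iota(y)$ has finite order, and $y$ is torsion by Lemma~\ref{lem:key}(iii).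

All generators are torsion. By Lemma~\ref{lem:torsion}(ii) so are all monomials and all sums of monomials, and $S(+)$ is torsion. \qed

\section{Consequences}\label{sec:cor}

A semiring is \emph{additively idempotent} if $s+s=s$ for all $s$.

\begin{corollary}\label{cor:divisible}
A finitely generated commutative semiring $S$ with $nS=S$ for all $n\in\mathbb N$ is additively idempotent.
\end{corollary}

\begin{proof}
$S(+)$ is almost-divisible, with $m=1$. By Theorem~\ref{thm:main} there is $N$ such that $Ns$ is idempotent for all $s$, and every element has this form because $S=NS$.
\end{proof}

A \emph{commutative parasemifield} is a semiring whose multiplicative semigroup is an abelian group. Examples are $\mathbb Q^+$ and the set $\mathbb Z$ with $\max$ as addition and the usual sum as multiplication; the second one is generated by $1$ and $-1$. The next statement is a theorem of Kala and Korbel\'a\v{r}.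

\begin{corollary}\label{cor:parasemifield}
A commutative parasemifield that is finitely generated as a semiring is additively idempotent.
\end{corollary}

\begin{proof}
For every prime $p$ the element $p1$ is invertible, and $1=(p1)(p1)^{-1}=p\,(p1)^{-1}\in pS$. By Proposition~\ref{prop:unit} and Lemma~\ref{lem:torsion}(i), some $e=r1$ satisfies $e+e=e$. Multiplying by $e^{-1}s$ gives $s+s=s$.
\end{proof}

Finally, the power in Theorem~\ref{thm:element} disappears for elements that are multiples of their own squares.

\begin{corollary}\label{cor:regular}
Let $S$ be a finitely generated commutative semiring. If $a\in a^2S$ and $a$ is weakly almost-divisible, then $a$ is torsion.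
\end{corollary}

\begin{proof}
Let $a=a^2s=a(as)$. Substituting repeatedly gives $a=a(as)^{k-1}=a^ks^{k-1}$ for all $k\ge2$. By Theorem~\ref{thm:element} and Lemma~\ref{lem:torsion}(ii), $a^k$ is torsion for some $k\ge2$, and then so is its multiple $a$.
\end{proof}

\section{Sharpness}\label{sec:sharp}

Finite generation cannot be dropped from Theorem~\ref{thm:main}: $\mathbb Q^+$ satisfies $n\mathbb Q^+=\mathbb Q^+$ for all $n$ and has no torsion element. Nor do finitely many primes suffice, however they are chosen.

\begin{example}\label{ex:primes}
Let $q_1,\dots,q_k$ be distinct primes, $k\ge1$, and let $S$ be the subsemiring of $\mathbb Q^+$ generated by $q=1/(q_1\cdots q_k)$. It is generated by one element and is not torsion. It contains $1/q_i=\bigl(\prod_{j\neq i}q_j\bigr)q$, so $s=q_i\,(s\cdot 1/q_i)\in q_iS$ for all $s\in S$, that is, $q_iS=S$ for each $i$. It follows that $q_1^jS=S$ for all $j$, so ``infinitely many primes'' cannot be replaced by ``infinitely many integers'' either.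
\end{example}

We turn to Theorem~\ref{thm:element} and look for a non-torsion element $a$ that lies in $pS$ for every prime $p$. Let $2=p_1<p_2<\cdots$ be all the primes. We need infinitely many elements $b_i$ with $a=p_ib_i$, built from finitely many generators, and powers are the natural supply. The first attempt, $a=p_iu^i$ in a semiring generated by $u$, fails: then $2u=a\in pS$ for all $p$, the generator $u$ is weakly almost-divisible, and $S(+)$ is torsion by Theorem~\ref{thm:main}.

With two generators, try $a=p_i(u^i+v^i)$. Treat $a$ as a third variable $z$ and look for an additive function $\Phi$ on polynomials that respects these relations and has $\Phi(z)=1$; it will separate the multiples of $a$. Put $\Phi(z)=1$, $\Phi(u^i)=\Phi(v^i)=1/(2p_i)$, and $\Phi=\infty$ on all other monomials. Then $\Phi(p_i(u^i+v^i))=1=\Phi(z)$. The relations must also be respected after multiplication by a monomial $w$. Here $\Phi(wz)=\infty$, and at least one of $wu^i$, $wv^i$ involves two different variables, so the other side has value $\infty$ too. The second generator serves exactly this purpose. The same scheme with more variables handles higher powers.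

\begin{proposition}\label{prop:sharp}
For each $d\ge1$ there are a commutative semiring $S$ generated by $d+1$ elements and an element $a\in S$ such that $a\in pS$ for all primes $p$, but $a,a^2,\dots,a^d$ are not torsion.
\end{proposition}

\begin{proof}
Let $r=d+1$, and let $P$ be the semiring of non-zero polynomials without constant term in $\mathbb N_0[z,u_1,\dots,u_r]$. Let $W$ be the set consisting of $1$ and all monomials in these variables. Each $w\in W$ is written uniquely as
\[
w=z^e\prod_{j\in J}u_j^{i_j},\qquad e\ge0,\quad J\subseteq\{1,\dots,r\},\quad i_j\ge1,
\]
and we define its \emph{index} by $\operatorname{ind}w=e+|J|$ and put $\pi(w)=\prod_{j\in J}p_{i_j}^{-1}$. Replacing a factor $z$ by a power of a variable $u_j$ not yet present preserves the index, which is why the index is the right grading. Let $c_s=(r-s)!/r!$ for $0\le s\le r$; then $c_0=1$ and $(r-s)c_{s+1}=c_s$ for $s<r$. For a monomial $\mu$ with set of variables $J$ define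
\[
\Phi(\mu)=\begin{cases}\infty,&\operatorname{ind}\mu>d,\\ c_{|J|}\,\pi(\mu),&\operatorname{ind}\mu=d,\\ 0,&\operatorname{ind}\mu<d,\end{cases}
\]
and extend $\Phi$ additively to $\Phi\colon P\to\mathbb Q_{\ge0}\cup\{\infty\}$, where $\infty+x=\infty$. For $d=1$ this is the function described above.

For $f,g\in P$ write $f\approx g$ if $\Phi(wf)=\Phi(wg)$ for all $w\in W$. This equivalence relation is a congruence, that is, $f\approx g$ implies $f+h\approx g+h$ and $fh\approx gh$ for $h\in P$. The first follows from additivity of $\Phi$. For the second write $h=\nu_1+\dots+\nu_t$ with monomials $\nu_i$; then $\Phi(wfh)=\sum_i\Phi(w\nu_if)=\sum_i\Phi(w\nu_ig)=\Phi(wgh)$, as $w\nu_i\in W$. So $S=P/{\approx}$ is a commutative semiring. Let $a$ be the class of $z$.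

We claim that $z\approx p_i\sum_{j=1}^ru_j^i$ for all $i\ge1$, that is,
\begin{equation}\label{eq:check}
\Phi(wz)=p_i\sum_{j=1}^r\Phi(wu_j^i)\qquad\text{for all } w\in W.
\end{equation}
Let $w$ have set of variables $J$. Then $\operatorname{ind}(wz)=\operatorname{ind}w+1$, while $\operatorname{ind}(wu_j^i)$ equals $\operatorname{ind}w+1$ for $j\notin J$ and $\operatorname{ind}w$ for $j\in J$.

\emph{Case $\operatorname{ind}w\ge d$.} The left side is $\infty$. If $|J|<r$, some $j\notin J$ gives a term of index greater than $d$. If $|J|=r$, every term has index at least $r=d+1$. So the right side is $\infty$.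

\emph{Case $\operatorname{ind}w<d-1$.} All monomials in \eqref{eq:check} have index less than $d$, and both sides are $0$.

\emph{Case $\operatorname{ind}w=d-1$.} Now $|J|\le d-1<r$. The left side is $c_{|J|}\pi(w)$. On the right, the terms with $j\in J$ have index $d-1$ and contribute $0$. Each of the $r-|J|$ terms with $j\notin J$ has index $d$ and value $c_{|J|+1}\,\pi(w)\,p_i^{-1}$. The right side is therefore $p_i(r-|J|)\,c_{|J|+1}\,\pi(w)\,p_i^{-1}=c_{|J|}\pi(w)$.

This proves the claim, so $a\in p_iS$ for all $i$. The case $i=1$ expresses $a$ as the class of $2(u_1+\dots+u_r)$, so $S$ is generated by the classes of $u_1,\dots,u_r$. Finally $\Phi(kz^d)=kc_0=k$ for $k\in\mathbb N$. Taking $w=1$ in the definition of $\approx$, we see that the elements $ka^d$ are pairwise distinct, so $a^d$ is not torsion. If $a^i$ were torsion for some $i<d$, then so would be $a^d=a^ia^{d-i}$, by Lemma~\ref{lem:torsion}(ii).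
\end{proof}

\begin{remark}\label{rem:sharp}
Theorem~\ref{thm:element} predicts that some higher power of $a$ is torsion. In this semiring it is the next one: $wz^{d+1}$ has index greater than $d$ for every $w\in W$, so $2z^{d+1}\approx z^{d+1}$ and $a^{d+1}$ is idempotent. The choice $r=d+1$ is used in the first case of \eqref{eq:check}. With only $d$ variables $u_j$, the monomial $w=u_1\cdots u_d$ would give $\infty$ on the left and a finite value on the right.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Korbelar}
Miroslav Korbel\'a\v{r}, \emph{Torsion factors of commutative monoid semirings}, arXiv:2401.11602 (2024).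

\end{thebibliography}
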